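\title{Spherical illumination numbers: counterexamples in dimensions $d\ge5$ and the case $d=3$}

\begin{abstract}
The illumination number of a convex body $K$ in the sphere $\mathbb S^d$ is the least number of points, all on one great sphere disjoint from $K$, that illuminate the boundary of $K$. It is at least $d+1$, and Bezdek and L\'angi asked whether it equals $d+1$ for every convex body when $d>2$. We show that the answer is negative for every $d\ge5$ and positive for $d=3$. The unit vectors of the cone of positive semidefinite Hermitian $n\times n$ matrices form a body in $\mathbb S^{n^2-1}$ with illumination number at least $n^{n-1}+1$, so the excess over $d+1$ grows superpolynomially in $d$. The real $3\times3$ matrices give a body in $\mathbb S^5$ with illumination number at least $7$. The case $d=4$ is not settled here.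
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb S^d$ be the unit sphere of $\mathbb R^{d+1}$ with the standard inner product $\langle\cdot,\cdot\rangle$. The \emph{segment} between two points of $\mathbb S^d$ that are not antipodal is the shorter great-circle arc joining them. A subset of $\mathbb S^d$ is \emph{spherically convex} if it lies in an open hemisphere and contains the segment between any two of its points. A \emph{convex body} in $\mathbb S^d$ is a compact spherically convex set with nonempty interior.

Let $K\subset\mathbb S^d$ be a convex body and $p\in\mathbb S^d\setminus K$. A boundary point $q$ of $K$ is \emph{illuminated from $p$} if $q$ is not antipodal to $p$, the segment from $p$ to $q$ does not meet $\operatorname{int}K$, and the great circle through $p$ and $q$ does meet $\operatorname{int}K$. In words, the ray of light from $p$ reaches $q$ unobstructed and enters the interior if continued. A set $S\subset\mathbb S^d\setminus K$ \emph{illuminates} $K$ if every boundary point of $K$ is illuminated from some point of $S$. The \emph{illumination number} $I_{\mathbb S^d}(K)$ is the smallest cardinality of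 a set $S$ that illuminates $K$ and lies on a $(d-1)$-dimensional great sphere $H$ disjoint from $K$.

The condition on $H$ is what makes the number interesting. Without it one point suffices: if $a\in\operatorname{int}K$, then $-a$ illuminates every boundary point $q$, because the half great circle from $-a$ through $q$ to $a$ enters $\operatorname{int}K$ only after $q$ (a segment from $a$ to an interior point consists of interior points). With it, the problem becomes a Euclidean one. Project the open hemisphere bounded by $H$ that contains $K$ centrally onto an affine hyperplane parallel to $H$. Then $K$ becomes a Euclidean convex body, the points of $H$ become directions, and a boundary point is illuminated when the ray from it in the direction of the light enters the interior (Section~\ref{sec:cones}). For a fixed Euclidean body the number of directions needed can be large: a direction $v$ illuminates the vertex $(\epsilon_1,\dots,\epsilon_d)$ of the cube $[-1,1]^d$ only if $\epsilon_jv_j<0$ for all $j$, so the cube needs $2^d$ directions. On the sphere, however, $H$ may be chosen, and $I_{\mathbb S^d}(K)$ is the minimum over all these projections of $K$.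

How much does the choice of $H$ gain? One always has $I_{\mathbb S^d}(K)\ge d+1$ (Lemma~\ref{lem:lower}), and equality is known in the following cases: for every convex body in $\mathbb S^2$; and, for $d>2$, whenever $K$ is smooth, and whenever the boundary of $K$ contains faces $F_2\subset F_3\subset\dots\subset F_{d-1}$ of $K$ with $\dim F_i=i$, in particular for every convex polytope. (A \emph{face} of $K$ is a spherically convex subset $F$ of $K$ such that every segment in $K$ whose relative interior meets $F$ is contained in $F$.) Smooth bodies and polytopes are the two extreme kinds of convex bodies, so one would guess that equality holds in between as well. This is the question of Bezdek and L\'angi \cite{BL}: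
\begin{quote}
\emph{Is $I_{\mathbb S^d}(K)=d+1$ for every convex body $K$ in $\mathbb S^d$, $d>2$?}
\end{quote}
The answer is negative.

\begin{theorem}\label{thm:complex}
Let $n\ge3$ and $d=n^2-1$. In the $n^2$-dimensional Euclidean space of complex Hermitian $n\times n$ matrices with inner product $\operatorname{tr}(XY)$, let $K_n\subset\mathbb S^d$ be the set of positive semidefinite matrices of norm one. Then
\[
I_{\mathbb S^d}(K_n)\ge n^{n-1}+1>n^2=d+1 .
\]
In particular $I_{\mathbb S^8}(K_3)\ge10>9$.
\end{theorem}

\begin{theorem}\label{thm:alld}
For every $d\ge5$ there is a convex body in $\mathbb S^d$ with $I_{\mathbb S^d}\ge d+2$. For $d\ge8$ and $n=\lfloor\sqrt{d+1}\rfloor$ there is one with $I_{\mathbb S^d}\ge n^{n-1}+1+(d+1-n^2)$.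
\end{theorem}

The second bound exceeds $d+1$ by $n^{n-1}+1-n^2$, which grows faster than every power of $d$.

\begin{theorem}\label{thm:three}
$I_{\mathbb S^3}(K)=4$ for every convex body $K\subset\mathbb S^3$.
\end{theorem}

We do not settle the case $d=4$.

The counterexamples take away the freedom to choose $H$. The linear automorphisms of the cone of positive semidefinite matrices act transitively on its interior, so all great spheres disjoint from $K_n$ are equivalent. What remains is a covering problem: the matrices of rank one form a projective space, and one light source illuminates only a small part of it. Over $\mathbb C$ a volume count finishes the proof; Sections~\ref{sec:cones} and~\ref{sec:complex} alone answer the question. For real $3\times3$ matrices, where $d=5$, the volume count gives only $d+1$, and Section~\ref{sec:real} combines it with the topology of $\mathbb{RP}^2$. Section~\ref{sec:dual} passes to the dual body and proves Theorem~\ref{thm:alld} by forming pyramids. Section~\ref{sec:three} uses the freedom of $H$ to the full: a three-dimensional body is degenerated by projective maps until four light sources become visible.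

\section{Cones}\label{sec:cones}

A closed convex cone $C\subset\mathbb R^{d+1}$ is \emph{proper} if it is pointed, that is $C\cap(-C)=\{0\}$, and has nonempty interior. Its \emph{dual cone} is $C^*=\{y:\langle x,y\rangle\ge0\text{ for all }x\in C\}$. We use the textbook facts that $C^*$ is again proper, that $C^{**}=C$, and that
\begin{equation}\label{eq:int}
\operatorname{int}C=\{x:\langle x,y\rangle>0\text{ for all }y\in C^*\setminus\{0\}\},
\end{equation}
and likewise with $C$ and $C^*$ exchanged.

The segment between $x$ and $y$ consists of the normalizations of the vectors $\alpha x+\beta y\ne0$ with $\alpha,\beta\ge0$. Hence a convex body $K\subset\mathbb S^d$ generates a proper cone $C=\{\lambda x:\lambda\ge0,\ x\in K\}$, with $\operatorname{int}C=\{\lambda x:\lambda>0,\ x\in\operatorname{int}K\}$. Conversely, if $C$ is a proper cone, then $C\cap\mathbb S^d$ is a convex body; it lies in the open hemisphere $\langle u,\cdot\rangle>0$ for any $u\in\operatorname{int}C^*$. If a great sphere $H=u^\perp\cap\mathbb S^d$ misses $K$, then $\langle u,\cdot\rangle$ has constant sign on the connected set $K$, and we choose the sign of $u$ to make it positive. By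 \eqref{eq:int} the great spheres disjoint from $K$ are therefore exactly the spheres $u^\perp\cap\mathbb S^d$ with $u\in\operatorname{int}C^*$.

\begin{lemma}\label{lem:illum}
Let $u\in\operatorname{int}C^*$, let $p\in u^\perp\cap\mathbb S^d$ and $q\in\operatorname{bd}K$. Then $q$ is illuminated from $p$ if and only if $q-\tau p\in\operatorname{int}C$ for some $\tau>0$.
\end{lemma}

\begin{proof}
Since $\langle u,q\rangle>0=\langle u,p\rangle$, we have $q\ne\pm p$. The points of the great circle through $p$ and $q$ at which $\langle u,\cdot\rangle>0$ are the normalizations of the vectors $q+\tau p$, $\tau\in\mathbb R$, and only these can lie in $K$. The segment from $p$ to $q$ consists of $p\notin K$ and the normalizations with $\tau\ge0$. So $q$ is illuminated from $p$ if and only if $q+\tau p\in\operatorname{int}C$ for some real $\tau$ but for no $\tau\ge0$. This implies the condition of the lemma. Conversely, if $q-\tau p\in\operatorname{int}C$ with $\tau>0$ and also $q+\tau'p\in\operatorname{int}C$ with $\tau'\ge0$, then $q$ is a convex combination of these two vectors and lies in $\operatorname{int}C$, which is false.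
\end{proof}

We write $v=-p$ for the direction in which the light travels; its length does not matter, and neither does the length of $q$.

\begin{definition}\label{def:system}
An \emph{illuminating system} for a proper cone $C$ is a tuple $(u;v_1,\dots,v_N)$ with $u\in\operatorname{int}C^*$ and $v_i\in u^\perp\setminus\{0\}$ such that for every $q\in\operatorname{bd}C\setminus\{0\}$ there are $i$ and $\tau>0$ with $q+\tau v_i\in\operatorname{int}C$. The least such $N$ is $I(C)$.
\end{definition}

Illuminating systems exist for every $u$. Given $q\in\operatorname{bd}K$, take $a\in\operatorname{int}C$ with $\langle u,a\rangle=\langle u,q\rangle$ and $v=a-q$; then $q'+v\in\operatorname{int}C$ for all $q'$ near $q$, and $\operatorname{bd}K$ is compact. With Lemma~\ref{lem:illum} this gives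
\[
I_{\mathbb S^d}(K)=I(C)<\infty .
\]
The number $I(C)$ does not depend on the inner product: an invertible linear map $A$ carries a system $(u;v_1,\dots,v_N)$ for $C$ to the system $(A^{-\top}u;Av_1,\dots,Av_N)$ for $AC$, so $I(AC)=I(C)$. Finally, the central projection of Section~\ref{sec:intro} is the map $x\mapsto x/\langle u,x\rangle$; it sends $K$ to the section $K_u=\{x\in C:\langle u,x\rangle=1\}$, and Definition~\ref{def:system} says that the directions $v_i$, which are parallel to the hyperplane of $K_u$, illuminate $K_u$.

\begin{lemma}\label{lem:lower}
$I(C)\ge d+1$ for every proper cone $C\subset\mathbb R^{d+1}$.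
\end{lemma}

\begin{proof}
Let $u\in\operatorname{int}C^*$ and $v_1,\dots,v_N\in u^\perp$ with $N\le d=\dim u^\perp$. There is $w\in u^\perp\setminus\{0\}$ with $\langle w,v_i\rangle\le0$ for all $i$: if the $v_i$ do not span $u^\perp$, take $w$ orthogonal to them, and otherwise they form a basis and we solve $\langle w,v_i\rangle=-1$. Let $q$ minimize $\langle w,\cdot\rangle$ on $K_u$. If $x\in K_u\cap\operatorname{int}C$, then $x-\eta w\in K_u$ for small $\eta>0$, so $\langle w,x\rangle>\langle w,q\rangle$. Hence neither $q$ nor any point $q+\tau v_i$ with $\tau>0$ lies in $\operatorname{int}C$.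
\end{proof}

\section{Hermitian matrices and coverings of projective space}\label{sec:complex}

Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$ and $n\ge2$. The Hermitian $n\times n$ matrices over $\mathbb F$ form a real Euclidean space with inner product $\operatorname{tr}(XY)$, of dimension $n^2$ for $\mathbb F=\mathbb C$ and $n(n+1)/2$ for $\mathbb F=\mathbb R$. Let $C_n(\mathbb F)$ be the cone of positive semidefinite matrices. It is proper, its interior consists of the positive definite matrices, and it is self-dual: $\operatorname{tr}(XY)=\operatorname{tr}(X^{1/2}YX^{1/2})\ge0$ for $X,Y\in C_n(\mathbb F)$, and if $Y$ lies in the dual cone, then $\xi^*Y\xi=\operatorname{tr}(Y\xi\xi^*)\ge0$ for all $\xi\in\mathbb F^n$.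

We look only at the boundary points $\zeta\zeta^*$ of rank one. They are the hardest to illuminate, since a perturbation of $\zeta\zeta^*$ has to create positivity on the whole hyperplane $\zeta^\perp$. For a Hermitian matrix $W$ put
\[
E(W)=\{[\zeta]\in\mathbb{FP}^{n-1}:W\text{ is positive definite on }\zeta^\perp\}.
\]

\begin{proposition}\label{prop:cover}
Let $N=I(C_n(\mathbb F))$. There are Hermitian matrices $W_1,\dots,W_N$ of trace zero such that $E(W_1),\dots,E(W_N)$ cover $\mathbb{FP}^{n-1}$.
\end{proposition}

\begin{proof}
Let $(U;V_1,\dots,V_N)$ be an illuminating system, so $U$ is positive definite and $\operatorname{tr}(UV_i)=0$. The linear map $X\mapsto U^{1/2}XU^{1/2}$ sends $C_n(\mathbb F)$, its interior and its boundary onto themselves. Put $W_i=U^{1/2}V_iU^{1/2}$. Then $\operatorname{tr}W_i=\operatorname{tr}(UV_i)=0$, and for every nonzero boundary point $X$ of the cone there are $i$ and $\tau>0$ such that $X+\tau W_i$ is positive definite. Take $X=\zeta\zeta^*$ with $\zeta\ne0$, which is positive semidefinite and singular. For $0\ne\eta\perp\zeta$ we get $0<\eta^*(\zeta\zeta^*+\tau W_i)\eta=\tau\,\eta^*W_i\eta$, so $[\zeta]\in E(W_i)$.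
\end{proof}

The dependence on $U$, that is, on the great sphere, has disappeared; all that remains of it is the condition $\operatorname{tr}W_i=0$. This condition keeps the sets $E(W_i)$ small (for positive definite $W$ the set $E(W)$ would be everything), and the next lemma shows how.

\begin{lemma}\label{lem:shape}
Let $\operatorname{tr}W=0$ and $E(W)\ne\emptyset$. Then there are $p_1,\dots,p_{n-1}>0$ with $\sum_{j<n}p_j=1$ and an orthonormal basis of $\mathbb F^n$ in which
\begin{equation}\label{eq:shape}
E(W)=\Big\{[\zeta]:\sum_{j<n}\frac{|\zeta_j|^2}{p_j}<|\zeta_n|^2\Big\}.
\end{equation}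
In particular $E(W)$ is open whenever $\operatorname{tr}W=0$.
\end{lemma}

\begin{proof}
Let $W$ be positive definite on a hyperplane. The span of the eigenvectors with eigenvalues $\le0$ meets this hyperplane only in $0$, so $W$ has at least $n-1$ positive eigenvalues. As the trace vanishes, the eigenvalues are $w_1,\dots,w_{n-1}>0$ and $-s$ with $s=\sum_{j<n}w_j$; thus $W$ is invertible of signature $(n-1,1)$.

We claim that $W$ is positive definite on $\zeta^\perp$ if and only if $\zeta^*W^{-1}\zeta<0$. Put $\eta=W^{-1}\zeta\neq0$. Since $\theta^*W\eta=\theta^*\zeta$ for all $\theta$, the hyperplane $\zeta^\perp$ is the orthogonal complement of $\eta$ for the form $W$, and $\eta^*W\eta=\zeta^*W^{-1}\zeta$. If this number is nonzero, then $\mathbb F^n=\mathbb F\eta\oplus\zeta^\perp$ is a $W$-orthogonal sum, and by Sylvester's law of inertia $W$ has signature $(n-1,0)$ on $\zeta^\perp$ if the number is negative and $(n-2,1)$ if it is positive. If it is zero, then $\eta^*\zeta=\eta^*W\eta=0$, so $\eta$ is a nonzero vector of $\zeta^\perp$ on which the form vanishes. This proves the claim.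

In an orthonormal basis of eigenvectors, $\zeta^*W^{-1}\zeta=\sum_{j<n}|\zeta_j|^2/w_j-|\zeta_n|^2/s$, and \eqref{eq:shape} follows with $p_j=w_j/s$.
\end{proof}

Now let $\mathbb F=\mathbb C$, and let $\mu$ be the probability measure on $\mathbb{CP}^{n-1}$ induced by the uniform measure on the unit sphere of $\mathbb C^n$. It is invariant under unitary maps and positive on nonempty open sets. The set \eqref{eq:shape} depends only on the vector $x=(|\zeta_1|^2,\dots,|\zeta_n|^2)$ for unit $\zeta$, and over $\mathbb C$ this vector is uniformly distributed on the simplex $\{x\ge0:\sum x_j=1\}$. Indeed, $\zeta$ is distributed as $g/|g|$ for independent standard complex Gaussians $g_1,\dots,g_n$; the numbers $|g_j|^2$ are independent exponential variables, and their joint density depends only on their sum.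

\begin{example}\label{ex:small}
For $n=2$ we have $p_1=1$ and $E(W)=\{|\zeta_1|<|\zeta_2|\}$, an open hemisphere of $\mathbb{CP}^1=\mathbb S^2$, of measure $\frac12$. Two of them have total measure one but cannot cover: they would have to be disjoint, and $\mathbb S^2$ is connected. This gives $N\ge3$, which is weaker than $d+1=4$.

For $n=3$ write $p_1=p$, $p_2=1-p$. With $x_3=1-x_1-x_2$, the condition $x_1/p+x_2/(1-p)<x_3$ cuts from the triangle $x_1,x_2\ge0$, $x_1+x_2\le1$ the right triangle with legs $\frac p{1+p}$ and $\frac{1-p}{2-p}$. Its share of the area is
\[
\frac{p(1-p)}{(1+p)(2-p)}=\frac{p(1-p)}{2+p(1-p)}\le\frac{1/4}{2+1/4}=\frac19 .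
\]
So nine sets are needed, which is exactly $d+1$, and connectedness of $\mathbb{CP}^2$ supplies the tenth.
\end{example}

\begin{lemma}\label{lem:measure}
If $\mathbb F=\mathbb C$ and $\operatorname{tr}W=0$, then $\mu(E(W))\le n^{-(n-1)}$.
\end{lemma}

\begin{proof}
Let $E(W)\neq\emptyset$. In the coordinates $x_1,\dots,x_{n-1}$ of the simplex, with $x_n=1-\sum_{j<n}x_j$, the condition \eqref{eq:shape} reads $\sum_{j<n}x_j\frac{1+p_j}{p_j}<1$. This region is the image of $\{x_j\ge0,\ \sum_{j<n}x_j<1\}$ under the diagonal map with entries $\frac{p_j}{1+p_j}<1$, so $\mu(E(W))=\prod_{j<n}\frac{p_j}{1+p_j}$. The function $\log\frac p{1+p}$ is concave on $(0,\infty)$, since its derivative $\frac1{p(1+p)}$ decreases. The mean of the $p_j$ is $\frac1{n-1}$, where $\frac p{1+p}=\frac1n$, and Jensen's inequality gives $\prod_{j<n}\frac{p_j}{1+p_j}\le n^{-(n-1)}$.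
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complex}]
Let $N=I_{\mathbb S^d}(K_n)=I(C_n(\mathbb C))$ and take $W_1,\dots,W_N$ as in Proposition~\ref{prop:cover}. By Lemma~\ref{lem:measure}, $1\le\sum_i\mu(E(W_i))\le Nn^{-(n-1)}$, so $N\ge n^{n-1}$. If $N=n^{n-1}$, then equality holds throughout: every $E(W_i)$ has measure $n^{-(n-1)}>0$, and any two of them intersect in a null set, which is open and hence empty. Then $\mathbb{CP}^{n-1}$ is a disjoint union of $N\ge2$ nonempty open sets, although it is connected. So $N\ge n^{n-1}+1$, and $n^{n-1}\ge n^2$ because $n\ge3$.
\end{proof}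

\section{Real $3\times3$ matrices}\label{sec:real}

The cone $C_3(\mathbb R)$ lies in a space of dimension $6$, so $d=5$ and $d+1=6$.

\begin{proposition}\label{prop:real}
$I(C_3(\mathbb R))\ge7$.
\end{proposition}

By Proposition~\ref{prop:cover} and Lemma~\ref{lem:shape} we have to show that $\mathbb{RP}^2$ cannot be covered by six elliptical caps
\begin{equation}\label{eq:cap}
E=\{[\xi]:\xi_1^2/p_1+\xi_2^2/p_2<\xi_3^2\},\qquad p_1,p_2>0,\quad p_1+p_2=1,
\end{equation}
each in its own orthonormal basis. We measure area in the round metric, in which $\mathbb{RP}^2$ has area $2\pi$. Area alone does not decide the matter. For $p_1=p_2=\frac12$ the cap consists of the unit vectors with $\xi_3^2>\frac23$ and has area $2\pi(1-\sqrt{2/3})>1.15$, so six round caps have total area greater than $2\pi$.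

\begin{example}\label{ex:ico}
The most symmetric attempt fails narrowly. Let $z_1,\dots,z_6$ be unit vectors on the six axes through opposite vertices of a regular icosahedron, so $z_i\cdot z_j=\pm1/\sqrt5$ for $i\ne j$, and center a round cap on each axis. Let $z_1,z_2,z_3$ be the vertices of a face, with pairwise products $1/\sqrt5$, and let $x$ be the normalization of $z_1+z_2+z_3$. For $i\le3$,
\[
(x\cdot z_i)^2=\frac{(1+2/\sqrt5)^2}{3+6/\sqrt5}=\frac{1+2/\sqrt5}3<\frac23 .
\]
The matrix $S=\sum_iz_iz_i^\top$ has $\operatorname{tr}S=6$ and $\operatorname{tr}S^2=6+\frac{30}5=12=\frac13(\operatorname{tr}S)^2$, so $S$ is twice the identity and $\sum_{i>3}(x\cdot z_i)^2=2-(1+2/\sqrt5)<\frac23$. Thus $[x]$ lies in none of the caps.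
\end{example}

In this example each cap is responsible for a pentagon, the convex hull of the centers of the five faces at a vertex, and the six pentagons tile $\mathbb{RP}^2$, each with area $\pi/3$. The proof shows that any covering by six caps has this structure. The intersection pattern of the caps must carry the cohomology of $\mathbb{RP}^2$ (Lemma~\ref{lem:nerve}); on six vertices this forces each cap to take part in at most five triple intersections (Lemma~\ref{lem:six}); so $\mathbb{RP}^2$ is already covered by six polygons with at most five vertices, one inside each cap; and such a polygon has area less than $\pi/3$ (Lemma~\ref{lem:pentagon}).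

\subsection{Hulls in a cap}
Let $E_1,\dots,E_6$ be caps that cover $\mathbb{RP}^2$; repetitions are allowed. The cap $E_i$ is the image of the open convex cone $D_i$ given, in the basis of $E_i$, by $\xi_3>(\xi_1^2/p_1+\xi_2^2/p_2)^{1/2}$. If $x\in D_i$ has $x_3=1$, then $x_1^2+x_2^2<\max(p_1,p_2)<1$. For two such vectors the Cauchy--Schwarz inequality gives $|x_1y_1+x_2y_2|<1$, and hence
\begin{equation}\label{eq:acute}
x\cdot y>0\qquad\text{for all }x,y\in D_i .
\end{equation}
This allows us to form convex combinations in $\mathbb{RP}^2$ without reference to a particular cap. Call unit vectors $\hat x_0,\dots,\hat x_m$ representing points $x_0,\dots,x_m$ of $\mathbb{RP}^2$ \emph{acute lifts} if their pairwise inner products are positive. Acute lifts are unique up to a common sign, since changing the signs of some but not all of them makes an inner product negative. If $x_0,\dots,x_m$ lie in one cap $E_i$, their unit lifts in $D_i$ are acute by \eqref{eq:acute}. So for $\lambda_j\ge0$ with $\sum\lambda_j=1$ the point $[\sum_j\lambda_j\hat x_j]$ is well defined, and it lies in \emph{every} cap that contains all of $x_0,\dots,x_m$. The set of these points is the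 \emph{hull} of $x_0,\dots,x_m$.

\subsection{The nerve}
For $\sigma\subset\{1,\dots,6\}$ let $E_\sigma=\bigcap_{i\in\sigma}E_i$. The \emph{nerve} $\mathcal N$ of the covering is the simplicial complex on $\{1,\dots,6\}$ whose simplices are the nonempty sets $\sigma$ with $E_\sigma\ne\emptyset$. Its realization $|\mathcal N|\subset\mathbb R^6$ is the union of the simplices $\operatorname{conv}\{\mathbf e_i:i\in\sigma\}$. Let $b_\sigma$ be the barycenter of $\sigma$. The simplices $\operatorname{conv}\{b_{\sigma_0},\dots,b_{\sigma_m}\}$ for chains $\sigma_0\subsetneq\dots\subsetneq\sigma_m$ in $\mathcal N$ form the barycentric subdivision of $|\mathcal N|$. Every point of $|\mathcal N|$ is $\sum_j\lambda_jb_{\sigma_j}$ with all $\lambda_j>0$ for exactly one chain, and then $\sigma_m$ is the set of its nonzero coordinates.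

We want a map from $|\mathcal N|$ to $\mathbb{RP}^2$. Points chosen in $E_i$ and $E_j$ need not lie in a common cap, even if $E_i$ meets $E_j$, so a map that is linear on the simplices of $\mathcal N$ is not available. The subdivision repairs this. Choose $x_\sigma\in E_\sigma$ for every $\sigma\in\mathcal N$; along a chain, all $x_{\sigma_j}$ lie in $E_{\sigma_0}$. Define
\[
\Psi:|\mathcal N|\to\mathbb{RP}^2,\qquad\Psi\Big(\sum_j\lambda_jb_{\sigma_j}\Big)=\Big[\sum_j\lambda_j\hat x_{\sigma_j}\Big]
\]
with acute lifts. On the closed simplex of a chain this is continuous, with image the hull of $x_{\sigma_0},\dots,x_{\sigma_m}$, which lies in $E_{\sigma_0}$. The formulas agree on common faces, because acute lifts for a chain restrict to acute lifts for a subchain. So $\Psi$ is continuous.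

Cohomology is taken with coefficients in $\mathbb Z_2$. Recall that $H^1(\mathbb{RP}^2)$ is generated by a class $a$ with $a^2\ne0$ in $H^2(\mathbb{RP}^2)$, and that $\mathbb{RP}^2$ minus a point is homotopy equivalent to a circle.

\begin{lemma}\label{lem:nerve}
For every choice of the points $x_\sigma$, the map $\Psi$ is surjective, and the class $\alpha=\Psi^*a\in H^1(|\mathcal N|)$ satisfies $\alpha^2\ne0$.
\end{lemma}

\begin{proof}
Let $\rho_1,\dots,\rho_6$ be a partition of unity with $\{\rho_i>0\}\subset E_i$, and let $\varphi(x)=\sum_i\rho_i(x)\mathbf e_i$. The set of nonzero coordinates of $\varphi(x)$ is a simplex $\sigma$ with $x\in E_\sigma$, so $\varphi$ maps $\mathbb{RP}^2$ to $|\mathcal N|$. Write $\varphi(x)=\sum_j\lambda_jb_{\sigma_j}$ with all $\lambda_j>0$. Then $x\in E_{\sigma_m}\subset E_{\sigma_0}$ and $\Psi\varphi(x)\in E_{\sigma_0}$, so by \eqref{eq:acute} the lines $x$ and $\Psi\varphi(x)$ are not orthogonal. On pairs of non-orthogonal lines, represented by unit vectors $\xi,\eta$, the map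
\[
([\xi],[\eta],t)\mapsto[(1-t)\xi+t\operatorname{sgn}(\xi\cdot\eta)\,\eta],\qquad0\le t\le1,
\]
is well defined (the vector has positive product with $\xi$, and it changes at most by a sign when $\xi$ or $\eta$ does) and continuous. It gives a homotopy from the identity to $\Psi\varphi$. Hence $\varphi^*(\alpha^2)=(\Psi\varphi)^*(a^2)=a^2\ne0$, so $\alpha^2\ne0$. If $\Psi$ missed a point, it would factor through a space with $H^2=0$, and $\alpha^2=\Psi^*(a^2)$ would vanish.
\end{proof}

\subsection{Complexes on six vertices}
We recall two facts about cup products. First, if a space $X$ is the union of open sets $U$ and $V$ and $\alpha\in H^1(X)$ restricts to zero on both, then $\alpha^2=0$: the class $\alpha$ lifts to $H^1(X,U)$ and to $H^1(X,V)$, and the product of the lifts lies in $H^2(X,U\cup V)=0$. Second, on a simplicial complex a class in $H^1$ is represented by a function $c$ from the edges to $\mathbb Z_2$ whose sum over the three edges of every 2-simplex is zero; two such cocycles represent the same class if they differ by $jk\mapsto f(j)+f(k)$ for a function $f$ on the vertices; and, for a fixed order of the vertices, the square of the class is represented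 by $(v_0<v_1<v_2)\mapsto c(v_0v_1)\,c(v_1v_2)$.

\begin{lemma}\label{lem:six}
Let $\mathcal N$ be a simplicial complex on six vertices and $\alpha\in H^1(|\mathcal N|)$ a class with $\alpha^2\ne0$. Then $\dim\mathcal N\le2$, and every vertex lies in at most five 2-simplices.
\end{lemma}

The bound five is attained by the boundary of the icosahedron modulo the antipodal map, a triangulation of $\mathbb{RP}^2$ with six vertices.

\begin{proof}
For a set $A$ of vertices let $\mathcal N_A$ be the subcomplex of all simplices with vertices in $A$. Let the vertex set be the disjoint union of nonempty sets $A$ and $B$. The open sets $|\mathcal N|\setminus|\mathcal N_B|$ and $|\mathcal N|\setminus|\mathcal N_A|$ cover $|\mathcal N|$. The first deformation retracts onto $|\mathcal N_A|$: move a point linearly, within its simplex, to the point obtained by deleting the coordinates in $B$ and rescaling. The second retracts onto $|\mathcal N_B|$ in the same way with $A$ and $B$ exchanged. By the first fact above,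
\begin{equation}\label{eq:split}
\alpha|_{\mathcal N_A}\ne0\quad\text{or}\quad\alpha|_{\mathcal N_B}\ne0 .
\end{equation}

If $\mathcal N$ had a simplex $A$ with four vertices, then $\mathcal N_A$ would be contractible and $\mathcal N_B$ would have two vertices, so both would have $H^1=0$, contrary to \eqref{eq:split}. Hence $\dim\mathcal N\le2$. A complex on three vertices has $H^1\ne0$ only if it is a hollow triangle (three edges, no 2-simplex), and then a class is nonzero exactly when its cocycle has sum $1$ over the three edges.

Fix a vertex $i$. Represent $\alpha$ by a cocycle $c$ that vanishes on all edges at $i$; this is achieved by adding the coboundary of $f$ with $f(j)=c(ij)$ for the neighbors $j$ of $i$ and $f=0$ elsewhere. Let $\Gamma$ be the graph on the other five vertices formed by the edges of $\mathcal N$ with $c=1$, and let $e$ be its number of edges. If $\{i,j,k\}\in\mathcal N$, then $c(jk)=c(ij)+c(ik)=0$, so $jk$ is not an edge of $\Gamma$. Thus $i$ lies in at most $10-e$ 2-simplices, and it suffices to show $e\ge5$.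

Let $j\ne k$ be non-adjacent in $\Gamma$. Then $c$ vanishes on all edges of $\mathcal N_{\{i,j,k\}}$, so by \eqref{eq:split} the remaining three vertices span a hollow triangle on which $c$ has sum $1$. They therefore span an odd number of edges of $\Gamma$, and this number is $e-\deg j-\deg k$. Hence
\begin{equation}\label{eq:parity}
e-\deg j-\deg k\ \text{ is odd for all non-adjacent }j\ne k .
\end{equation}
Suppose $e\le4$. The number of vertices of odd degree in $\Gamma$ is $0$, $2$ or $4$.

Let $e$ be even. By \eqref{eq:parity}, vertices whose degrees have the same parity are adjacent, so the odd vertices form a clique and so do the even ones. With no odd vertex $e=10$, and with four odd vertices $e\ge6$. So there are two odd and three even vertices, $e\ge1+3$, and $\Gamma$ is the disjoint union of an edge and a triangle.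

Let $e$ be odd, so $e\le3$. By \eqref{eq:parity}, vertices whose degrees have different parity are adjacent. With two odd vertices $e\ge2\cdot3$, and with four odd vertices $e\ge4\cdot1$. So all degrees are even; a nonempty graph with even degrees contains a cycle, and with $e\le3$ it is a triangle together with two isolated vertices.

In both cases any two distinct edges of $\Gamma$ with a common vertex belong to one triangle $T_0$, and $T_0\notin\mathcal N$ because $c$ has sum $3=1$ on it. The cochain $(v_0<v_1<v_2)\mapsto c(v_0v_1)c(v_1v_2)$ is nonzero only on a 2-simplex of $\mathcal N$ that contains two edges of $\Gamma$, and the only candidate is $T_0$. So $\alpha^2=0$, a contradiction. Hence $e\ge5$.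
\end{proof}

\subsection{Pentagons in a cap}

\begin{lemma}\label{lem:pentagon}
The hull $\Pi$ of at most five points of a cap \eqref{eq:cap} has area less than $\pi/3$.
\end{lemma}

The reason is a dichotomy: an elongated cap has area less than $\pi/3$ itself, and in a nearly round cap a pentagon misses a definite amount of area.

\begin{proof}
Let $p_1=\frac{1+\kappa}2$, $p_2=\frac{1-\kappa}2$ with $0\le\kappa<1$. In the chart $\xi=(X,Y,1)$ the area element of the sphere is the solid angle $(1+X^2+Y^2)^{-3/2}\,dX\,dY$. Substitute $X=\sqrt{p_1}\,b_1$, $Y=\sqrt{p_2}\,b_2$. In the coordinates $(b_1,b_2)$ the cap $E$ is the open unit disk, $\Pi$ is the convex hull of at most five points in it, and area has the density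
\[
f=\tfrac12\sqrt{1-\kappa^2}\,(1+p_1b_1^2+p_2b_2^2)^{-3/2}.
\]

\emph{The area of $E$.} In polar coordinates $(r,\theta)$,
\[
1+p_1b_1^2+p_2b_2^2=1+\tfrac{r^2}2+\tfrac{\kappa r^2}2\cos2\theta=\big(1+\tfrac{r^2}2\big)(1+y),\qquad y=\frac{\kappa r^2}{2+r^2}\cos2\theta,
\]
and $|y|\le\kappa/3$ for $r\le1$. The shift $\theta\mapsto\theta+\pi/2$ changes $y$ to $-y$, so in the integral over $\theta$ we may replace $(1+y)^{-3/2}$ by $Q(y)=\frac12[(1+y)^{-3/2}+(1-y)^{-3/2}]$. Now $Q(y)=\sum_k\binom{-3/2}{2k}y^{2k}$ has positive coefficients, so it is a convex function of $y^2$ with value $1$ at $0$. It lies below its chord on $0\le y^2\le\frac19$, and $Q(\frac13)=\frac12[(\frac34)^{3/2}+(\frac32)^{3/2}]<1.2434$, so for $y^2\le\kappa^2/9$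
\[
Q(y)\le1+9y^2\big(Q(\tfrac13)-1\big)\le1+\tfrac{\kappa^2}4 .
\]
Since $\int_0^1r(1+\frac{r^2}2)^{-3/2}dr=2(1-\sqrt{2/3})$ and $\sqrt{1-\kappa^2}\le1-\frac{\kappa^2}2$, we obtain
\begin{equation}\label{eq:areaE}
\operatorname{area}(E)\le\big(1-\tfrac{\kappa^2}2\big)\big(1+\tfrac{\kappa^2}4\big)\,2\pi\big(1-\sqrt{2/3}\big)\le1.1530\,\big(1-\tfrac{\kappa^2}4\big).
\end{equation}

\emph{The case $\kappa^2\ge0.37$.} Here $\operatorname{area}(\Pi)\le\operatorname{area}(E)\le1.1530\cdot0.9075<1.0465<\pi/3$.

\emph{The case $\kappa^2\le0.37$.} Now $\kappa<0.609$ and $p_2\le p_1<0.8045$, so on the disk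
\[
f\ge\tfrac12\sqrt{0.63}\,(1.8045)^{-3/2}>\frac{0.3968}{2.4245}>0.163 .
\]
The Euclidean area of $\Pi$ is at most $\frac52\sin72^\circ$. Indeed, if the center of the disk is interior to $\Pi$, cut $\Pi$ into triangles at the center, with angles $\theta_1,\dots,\theta_5\in[0,\pi]$ of sum $2\pi$ (some equal to zero if there are fewer vertices); the area is at most $\frac12\sum\sin\theta_j\le\frac52\sin\frac{2\pi}5$ by concavity of the sine on $[0,\pi]$. Otherwise $\Pi$ lies in a half-disk, of area $\frac\pi2<\frac52\sin72^\circ$. So $\Pi$ misses Euclidean area at least $\pi-\frac52\sin72^\circ>0.763$ of the disk, and by \eqref{eq:areaE}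
\[
\operatorname{area}(\Pi)<1.1530-0.163\cdot0.763<1.029<\pi/3.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:real}]
Suppose $I(C_3(\mathbb R))\le6$. By Proposition~\ref{prop:cover} and Lemma~\ref{lem:shape}, after discarding empty sets and repeating some of the others, caps $E_1,\dots,E_6$ cover $\mathbb{RP}^2$. By Lemmas~\ref{lem:nerve} and~\ref{lem:six} the nerve $\mathcal N$ has dimension at most two and each vertex lies in at most five 2-simplices.

We now use the freedom in the choice of the points $x_\sigma$ to make their number small. Choose $y_T\in E_T$ for each 2-simplex $T$ and put $x_T=y_T$. For a vertex or edge $\sigma$ contained in some 2-simplex, fix one such $T$ and put $x_\sigma=y_T\in E_T\subset E_\sigma$; for the other $\sigma$ choose $x_\sigma\in E_\sigma$ arbitrarily. Let $\Pi_i\subset E_i$ be the hull of the at most five points $y_T$ with $i\in T$ (empty if there are none). The map $\Psi$ sends vertices and edges of the barycentric subdivision to points and arcs of projective lines, of area zero. Every other simplex of the subdivision belongs to a chain $\{i\}\subset\sigma\subset T$; its three vertices go to points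 $y_{T'}$ with $i\in T'$, so its image lies in $\Pi_i$. Since $\Psi$ is surjective by Lemma~\ref{lem:nerve},
\[
2\pi\le\sum_{i=1}^6\operatorname{area}(\Pi_i)<6\cdot\frac\pi3
\]
by Lemma~\ref{lem:pentagon}, a contradiction.
\end{proof}

\section{The dual body and pyramids}\label{sec:dual}

To move between dimensions, and to prove upper bounds, it is convenient to replace the condition ``$q+\tau v\in\operatorname{int}C$ for some $\tau$'' by a condition on the supporting hyperplanes at $q$. For $q\in\operatorname{bd}C\setminus\{0\}$ let $F_q=C^*\cap q^\perp$; by \eqref{eq:int} it contains nonzero vectors.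

\begin{lemma}\label{lem:dualcrit}
Let $q\in\operatorname{bd}C\setminus\{0\}$ and $v\in\mathbb R^{d+1}$. Then $q+\tau v\in\operatorname{int}C$ for some $\tau>0$ if and only if $\langle v,y\rangle>0$ for all $y\in F_q\setminus\{0\}$.
\end{lemma}

\begin{proof}
If $q+\tau v\in\operatorname{int}C$ and $y\in F_q\setminus\{0\}$, then $0<\langle q+\tau v,y\rangle=\tau\langle v,y\rangle$ by \eqref{eq:int}. Conversely, let the convex set $\{q+\tau v:\tau>0\}$ miss $\operatorname{int}C$. By the separation theorem there are $y\ne0$ and $\gamma$ with $\langle y,x\rangle\ge\gamma\ge\langle y,q+\tau v\rangle$ for all $x\in C$ and $\tau>0$. A linear function bounded below on a cone is nonnegative on it, so $y\in C^*$, and $x=0$ gives $\gamma\le0$. Letting $\tau\to0$ we get $0\le\langle y,q\rangle\le\gamma\le0$. So $y\in F_q\setminus\{0\}$ and $\tau\langle y,v\rangle\le0$.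
\end{proof}

We read this in a section of $C^*$. A \emph{convex body} in a $d$-dimensional affine space is a compact convex set $L$ with interior points. A \emph{support set} of $L$ is the intersection of $L$ with a supporting hyperplane, and a \emph{facet} is a support set of dimension $d-1$.

\begin{definition}\label{def:J}
A \emph{system} for $L$ is a tuple $(u;H_1,\dots,H_N)$ of a point $u\in\operatorname{int}L$ and open half-spaces $H_i$ with $u\in\operatorname{bd}H_i$ such that every support set of $L$ lies in some $H_i$. The least such $N$ is $J(L)$.
\end{definition}

\begin{proposition}\label{prop:IJ}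
Let $C\subset\mathbb R^{d+1}$ be a proper cone, $a\in\operatorname{int}C$, and $L=\{y\in C^*:\langle a,y\rangle=1\}$. Then $L$ is a convex body in the hyperplane $A=\{y:\langle a,y\rangle=1\}$, and $I(C)=J(L)$.
\end{proposition}

\begin{proof}
The set $L$ is compact because $\langle a,\cdot\rangle>0$ on $C^*\setminus\{0\}$; it generates $C^*$, and its interior in $A$ is $A\cap\operatorname{int}C^*$. Every affine function on $A$ is the restriction of $\langle q,\cdot\rangle$ for a unique $q\in\mathbb R^{d+1}$, and it is constant exactly when $q$ is a multiple of $a$. It is nonnegative on $L$ if and only if $q\in C^{**}=C$, and then it vanishes somewhere on $L$ if and only if $q\notin\operatorname{int}C$. No point of $\operatorname{bd}C\setminus\{0\}$ is a multiple of $a$. So the support sets of $L$ are exactly the sets $F_q\cap A$. For $u\in\operatorname{int}C^*$ scaled into $A$, the open half-spaces of $A$ with $u$ on the boundary are the sets $\{y\in A:\langle v,y\rangle>0\}$ with $v\in u^\perp\setminus\{0\}$; such a $v$ is not a multiple of $a$ because $\langle a,u\rangle=1$. By Lemma~\ref{lem:dualcrit}, illuminating systems for $C$ correspond to systems for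 $L$.
\end{proof}

For a convex body $L\subset\mathbb R^d$ let $\hat L=\{\lambda(y,1):\lambda\ge0,\ y\in L\}$, a proper cone in $\mathbb R^{d+1}$. Proposition~\ref{prop:IJ} with $C=\hat L^*$ and $a=(0,1)$ gives $J(L)=I(\hat L^*)$; in particular $J(L)\ge d+1$ by Lemma~\ref{lem:lower}. It also gives projective invariance. A \emph{projective map} is a map $T(y)=(My+b)/(\langle c,y\rangle+\gamma)$ for which the linear map $\hat T(y,s)=(My+sb,\langle c,y\rangle+s\gamma)$ is invertible. It is \emph{admissible} for $L$ if the denominator does not vanish on $L$; replacing $\hat T$ by $-\hat T$ if necessary, the denominator is then positive on $L$, and $\hat T$ maps $\hat L$ onto the cone over $TL$. So $TL$ is a convex body, the duals of the two cones are linearly equivalent, and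
\begin{equation}\label{eq:proj}
J(TL)=J(L)\qquad\text{for $T$ admissible for }L .
\end{equation}

The larger the support sets, the harder it is to fit them into half-spaces through a common point. The smallest case is the following; it corresponds to smooth $K$, for which each $F_q$ is a single ray.

\begin{lemma}\label{lem:points}
If all support sets of a convex body $L\subset\mathbb R^d$ are points, then $J(L)=d+1$.
\end{lemma}

\begin{proof}
Take $u\in\operatorname{int}L$ and vectors $v_0,\dots,v_d$ that span $\mathbb R^d$ and have sum zero. For $w\ne0$ the numbers $\langle v_i,w\rangle$ have sum zero and are not all zero, so one is positive. Hence the half-spaces $\{y:\langle v_i,y-u\rangle>0\}$ cover $\mathbb R^d\setminus\{u\}$.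
\end{proof}

If $L$ is a section of $C^*$, then the corresponding section of $(C\times[0,\infty))^*=C^*\times[0,\infty)$ is the pyramid over $L$ with apex $(0,1)$. Its base needs a half-space of its own, and the half-spaces that contain the lateral support sets induce a system for $L$.

\begin{lemma}\label{lem:pyramid}
$I(C\times[0,\infty))\ge I(C)+1$ for every proper cone $C\subset\mathbb R^{d+1}$.
\end{lemma}

\begin{proof}
Let $C'=C\times[0,\infty)$ and let $(u';v'_1,\dots,v'_N)$ be an illuminating system for $C'$ with $N=I(C')$. Write $u'=(u,\gamma)$ with $u\in\operatorname{int}C^*$, $\gamma>0$, and $v'_i=(v_i,\beta_i)$, so that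
\begin{equation}\label{eq:orth}
\langle v_i,u\rangle+\beta_i\gamma=0 .
\end{equation}
We apply Lemma~\ref{lem:dualcrit} to two kinds of boundary points of $C'$. For the point $(0,1)$ the set $C'^*\cap(0,1)^\perp$ is $C^*\times\{0\}$, so there is an index $i_0$ with $\langle v_{i_0},\cdot\rangle>0$ on $C^*\setminus\{0\}$. Then $\langle v_{i_0},u\rangle>0$, and $\beta_{i_0}<0$ by \eqref{eq:orth}. For a point $(q,0)$ with $q\in\operatorname{bd}C\setminus\{0\}$ the set is $F_q\times[0,\infty)$, so there is an index $i$ with $\langle v_i,\cdot\rangle>0$ on $F_q\setminus\{0\}$ and, testing on $(0,1)$, with $\beta_i>0$. Thus $i\ne i_0$, and $\langle v_i,u\rangle<0$ by \eqref{eq:orth}.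

The vector $v_i$ is not orthogonal to $u$, but the error has the favorable sign. Fix $a\in\operatorname{int}C$ and put $\tilde v_i=v_i+t_ia$ with $t_i=-\langle v_i,u\rangle/\langle a,u\rangle>0$. Then $\langle\tilde v_i,u\rangle=0$, and $\langle\tilde v_i,\cdot\rangle>0$ on $F_q\setminus\{0\}$ because $\langle a,\cdot\rangle>0$ there; in particular $\tilde v_i\ne0$. So $u$ and the vectors $\tilde v_i$, for the at most $N-1$ indices that arise in this way, form an illuminating system for $C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alld}]
For $d\ge5$ take the cone $C_3(\mathbb R)\times[0,\infty)^{d-5}$, of dimension $d+1$. By Proposition~\ref{prop:real} and Lemma~\ref{lem:pyramid}, applied $d-5$ times, its illumination number is at least $7+(d-5)=d+2$. For $d\ge8$ we have $n=\lfloor\sqrt{d+1}\rfloor\ge3$; take $C_n(\mathbb C)\times[0,\infty)^{d+1-n^2}$ and use Theorem~\ref{thm:complex} and Lemma~\ref{lem:pyramid}. In both cases the unit vectors of the cone form the required body.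
\end{proof}

\section{Dimension three}\label{sec:three}

By Proposition~\ref{prop:IJ} and Lemma~\ref{lem:lower}, Theorem~\ref{thm:three} follows once $J(L)\le4$ for every convex body $L\subset\mathbb R^3$. A support set of $L$ is a point, a segment or a facet. If all are points, Lemma~\ref{lem:points} applies. A facet reduces the dimension by one (Lemma~\ref{lem:facet}). The remaining case, a segment, is handled by zooming in on it with projective maps; the limit body has a triangular plane section, and such a section yields four half-spaces.

\subsection{Limits}
For a compact convex set $L$ let $h_L(m)=\max_{z\in L}\langle m,z\rangle$. The Hausdorff distance of two nonempty compact convex sets is the maximum of $|h_L(m)-h_{L'}(m)|$ over unit vectors $m$. If $L_n\to L'$, then $L'$ consists of the limits of sequences $z_n\in L_n$, and it contains every subsequential limit of such a sequence. Blaschke's selection theorem states that a uniformly bounded sequence of nonempty compact convex sets has a subsequence converging to such a set.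

\begin{lemma}\label{lem:limit}
Let $L_n\to L'$ be convex bodies, let $F_n$ be a support set of $L_n$, and let $z_{n,1},\dots,z_{n,N}\in F_n$. Then along a subsequence $z_{n,i}\to z_i$ for each $i$, and $z_1,\dots,z_N$ lie in one support set of $L'$.
\end{lemma}

\begin{proof}
Let $F_n=\{z\in L_n:\langle m_n,z\rangle=h_{L_n}(m_n)\}$ with $|m_n|=1$. Along a subsequence $m_n\to m$ and $z_{n,i}\to z_i\in L'$. Since $h_{L_n}\to h_{L'}$ uniformly on the unit sphere and $h_{L'}$ is continuous, $\langle m,z_i\rangle=h_{L'}(m)$.
\end{proof}

A \emph{degeneration} of $L$ is a convex body $L'$, with interior points, that is the Hausdorff limit of bodies $T_nL$ with $T_n$ admissible for $L$. Support sets can only merge in the limit, so a system for the limit works for the bodies near it.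

\begin{lemma}\label{lem:degen}
If $L'$ is a degeneration of $L$, then $J(L)\le J(L')$.
\end{lemma}

\begin{proof}
Let $L_n=T_nL\to L'$ and let $(u;H_1,\dots,H_N)$ be a system for $L'$. By \eqref{eq:proj} it suffices to show that it is a system for some $L_n$. If $L'$ contains the ball of radius $2\rho$ about $u$, then $h_{L_n}(m)\ge\langle m,u\rangle+\rho$ for all unit $m$ and large $n$, so $L_n$ contains the ball of radius $\rho$ about $u$. If for all large $n$ some support set $F_n$ of $L_n$ lies in no $H_i$, choose $z_{n,i}\in F_n\setminus H_i$. Lemma~\ref{lem:limit} gives points $z_1,\dots,z_N$ in one support set of $L'$, and $z_i\notin H_i$ because $H_i$ is open. This support set lies in no $H_i$, a contradiction.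
\end{proof}

\subsection{Facets and corners}

\begin{example}\label{ex:square}
Let $L=[-1,1]\times[0,2]$ with coordinates $(x,y)$. If $u$ is the center, an open half-plane with $u$ on its boundary contains no two points symmetric about $u$. Any two sides contain such a pair, so four half-planes are needed. Now move $u$ toward the bottom side, $u=(0,\frac14)$. The half-plane $y<\frac14$ contains the bottom side. The half-plane $x+2(y-\frac14)>0$ contains the right side and the top side, as one sees at $(1,0)$, $(1,2)$ and $(-1,2)$, and its mirror image contains the left side. The two tilted half-planes come from the system $(0;\{x>0\},\{-x>0\})$ for the bottom side. The slope $2$ is large enough to capture what lies high above the bottom side, and small enough compared with $1/\frac14$ not to lose its endpoints.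
\end{example}

\begin{lemma}\label{lem:facet}
Let $d\ge2$. If a convex body $L\subset\mathbb R^d$ has a facet $G$, then $J(L)\le J(G)+1$, where $G$ is regarded as a convex body in its hyperplane.
\end{lemma}

\begin{proof}
Take coordinates $(x,y)\in\mathbb R^{d-1}\times\mathbb R$ with $L\subset\{y\ge0\}$ and $G=L\cap\{y=0\}$. We first note that
\begin{equation}\label{eq:local}
\text{every $z\in\operatorname{relint}G$ has a neighborhood in which $L$ coincides with }\{y\ge0\}.
\end{equation}
Indeed, fix $(x_0,y_0)\in L$ with $y_0>0$. A point $(x,y)$ near $z$ with $y\ge0$ equals $(1-s)(x',0)+s(x_0,y_0)$ with $s=y/y_0$ and $x'=(x-sx_0)/(1-s)$, and $(x',0)$ is near $z$, hence in $G$.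

Let $(u';\{\ell_1>0\},\dots,\{\ell_N>0\})$ be a system for $G$ with $N=J(G)$, where the $\ell_i$ are affine functions of $x$ vanishing at $u'$. For $\varepsilon>0$ put $M=\varepsilon^{-1/2}$, so that $M\to\infty$ and $M\varepsilon\to0$ as $\varepsilon\to0$, and let
\[
u=(u',\varepsilon),\qquad H_0=\{y<\varepsilon\},\qquad H_i=\{\ell_i(x)+M(y-\varepsilon)>0\}\quad(1\le i\le N).
\]
All boundaries pass through $u$, and $u\in\operatorname{int}L$ for small $\varepsilon$ by \eqref{eq:local}. Suppose that for a sequence $\varepsilon\to0$ some support set $F_\varepsilon$ of $L$ lies in none of $H_0,\dots,H_N$. For $1\le i\le N$ choose $z_{\varepsilon,i}\in F_\varepsilon\setminus H_i$, so that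
\[
\ell_i(z_{\varepsilon,i})+My(z_{\varepsilon,i})\le M\varepsilon ,
\]
and pass to a subsequence with $z_{\varepsilon,i}\to z_i\in L$. Since $\ell_i$ is bounded on $L$ and $M\to\infty$, we get $y(z_i)=0$, so $z_i\in G$. Since $y\ge0$ on $L$ and $M\varepsilon\to0$, we get $\ell_i(z_i)\le0$. Hence no support set of $G$ contains all of $z_1,\dots,z_N$, as it would lie in some $\{\ell_i>0\}$.

It follows that $\operatorname{conv}\{z_1,\dots,z_N\}$ contains a point $z=\sum\lambda_iz_i$ of $\operatorname{relint}G$: otherwise a hyperplane of $\{y=0\}$ separates this subset of $G$ from $\operatorname{relint}G$, so it supports $G$ and contains all $z_i$. The points $z_\varepsilon=\sum\lambda_iz_{\varepsilon,i}\in F_\varepsilon$ converge to $z$. By \eqref{eq:local}, the only supporting hyperplane of $L$ through a point near $z$ is $\{y=0\}$. So $F_\varepsilon=G\subset H_0$ for small $\varepsilon$, a contradiction.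
\end{proof}

\begin{corollary}\label{cor:facet}
$J(G)=3$ for every convex body $G\subset\mathbb R^2$, and $J(L)\le4$ for every convex body $L\subset\mathbb R^3$ with a facet.
\end{corollary}

\begin{proof}
The first statement is the known equality $I_{\mathbb S^2}=3$, and it also follows from the lemmas above: either all support sets of $G$ are points and Lemma~\ref{lem:points} applies, or one of them is a segment, which is a facet with $J=2$ by Lemma~\ref{lem:points} for $d=1$, and Lemma~\ref{lem:facet} applies. The second statement follows from the first and Lemma~\ref{lem:facet}.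
\end{proof}

The degenerations below stretch $L$ without bound, and a projective map brings the stretched bodies back into a bounded region. For a nonzero linear function $\lambda$ let $\Theta_\lambda(z)=z/(1+\lambda(z))$. It comes from the invertible map $(z,s)\mapsto(z,s+\lambda(z))$ and is admissible for every body in $\{\lambda\ge0\}$.

The \emph{normal cone} of $L$ at a boundary point $v$ is $N_v=\{m:\langle m,y-v\rangle\ge0\text{ for all }y\in L\}$, the cone of inner normals of supporting planes through $v$. It is closed and convex, and pointed because $L$ has interior points. We call $v$ a \emph{corner} of $L\subset\mathbb R^3$ if $\dim N_v=3$. Blowing up at a corner produces a pyramid, and with it a facet.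

\begin{lemma}\label{lem:corner}
If a convex body $L\subset\mathbb R^3$ has a corner, then $J(L)\le4$.
\end{lemma}

\begin{proof}
Let the corner be $0$. Then $N_0$ is a proper cone, and so is its dual $D$, which is the closure of the convex cone $\bigcup_{n\ge1}nL$. Let $\lambda=\langle m,\cdot\rangle$ with $m\in\operatorname{int}N_0$, so $\lambda>0$ on $D\setminus\{0\}$, and let $Y=D\cap\{\lambda\le1\}$. This is a convex body with the facet $D\cap\{\lambda=1\}$. The map $\Theta_\lambda$ sends $D$ homeomorphically onto $D\cap\{\lambda<1\}$, with inverse $z\mapsto z/(1-\lambda(z))$. The sets $nL$ increase with $n$, because $0\in L$, and their union is dense in $D$. So the bodies $\Theta_\lambda(nL)\subset Y$ increase and their union is dense in the compact set $Y$; a finite net for $Y$ taken from the union lies in one of them, and hence $\Theta_\lambda(nL)\to Y$. The maps $z\mapsto\Theta_\lambda(nz)$ are admissible for $L$, so $Y$ is a degeneration of $L$, and $J(L)\le J(Y)\le4$ by Lemma~\ref{lem:degen} and Corollary~\ref{cor:facet}.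
\end{proof}

\subsection{Triangular sections}
The construction of Lemma~\ref{lem:facet} has an analogue in which the plane cuts through the interior of $L$. One half-space takes everything on one side of the plane, steeply tilted half-spaces take the other side, and the difficulty is to control the support sets that meet the plane. For a triangular section this is possible once facets and corners are excluded.

\begin{lemma}\label{lem:triangle}
If some plane $P$ intersects a convex body $L\subset\mathbb R^3$ in a triangle $\Delta$, then $J(L)\le4$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:facet} and Lemma~\ref{lem:corner} we may assume that $L$ has no facet and no corner. Let $e_1,e_2,e_3$ be the edges of $\Delta$.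

\emph{Step 1: $\operatorname{relint}\Delta\subset\operatorname{int}L$.} The plane $P$ meets $\operatorname{int}L$, since otherwise it supports $L$ and $\Delta$ is a facet. Let $w\in P\cap\operatorname{int}L$. A point $z\ne w$ of $\operatorname{relint}\Delta$ lies strictly between $w$ and some point of $\Delta$, hence in $\operatorname{int}L$.

\emph{Step 2: a support set containing a point $z\in\operatorname{relint}e_j$ equals $e_j$, and each $e_j$ is a support set.} A supporting plane through a relative interior point of a segment in $L$ contains the segment. So the support set contains $e_j$; it is not a facet, so it is a segment on the line of $e_j$, lies in $P\cap L=\Delta$, and equals $e_j$. Such a plane exists, because $z\in\operatorname{bd}L$: otherwise $\Delta=P\cap L$ would contain a neighborhood of $z$ in $P$.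

\emph{Step 3: every support set $G$ that meets $P$ lies in some $e_j$.} By Step 1, $G$ contains a point of some edge, and by Step 2 we may assume that it is a vertex $v$ of $\Delta$. Let $e,e'$ be the edges at $v$. Let $m_1,m_2,m\in N_v$ be inner normals of supporting planes with support sets $e$, $e'$, $G$. For $k\in N_v$ write $G(k)=\{y\in L:\langle k,y-v\rangle=0\}$; then $G(ak+bk')=G(k)\cap G(k')$ for $k,k'\in N_v$ and $a,b>0$, since both terms are nonnegative on $L$. As $e\ne e'$, the vectors $m_1,m_2$ span distinct rays. If $m$ lies on one of them, then $G=e$ or $G=e'$. Otherwise we have three distinct rays in the cone $N_v$, which is pointed and, as $v$ is not a corner, lies in a plane. So one of the three vectors is a combination of the other two with positive coefficients. If it is $m_1$, then $e=G\cap e'\subset e'$, which is false, and if it is $m_2$, then $e'=G\cap e\subset e$, which is false as well. So it is $m$, and $G=e\cap e'=\{v\}$.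

\emph{Step 4: the system.} Let $x$ be a nonconstant affine function vanishing on $P$, and let $u$ be the centroid of $\Delta$, an interior point of $L$ by Step 1. Let $\beta_j$ be the barycentric coordinate of $\Delta$ that vanishes on $e_j$, extended to an affine function on $\mathbb R^3$, and let $\ell_j=\frac13-\beta_j$. Then $\ell_j(u)=0$ and $\ell_j=\frac13$ on $e_j$. For $M>0$ put
\[
H_0=\{x>0\},\qquad H_j=\{\ell_j-Mx>0\}\quad(j=1,2,3).
\]
These are open half-spaces with $u$ on the boundary, and $e_j\subset H_j$. Suppose that for a sequence $M\to\infty$ some support set $G_M$ lies in none of $H_0,\dots,H_3$. By Step 3, $G_M$ misses $P$; being convex and not contained in $H_0$, it lies in $\{x<0\}$. Choose $z_{M,j}\in G_M\setminus H_j$ for $j=1,2,3$, so $\ell_j(z_{M,j})\le Mx(z_{M,j})<0$. Since $\ell_j$ is bounded on $L$, we have $x(z_{M,j})\to0$. Lemma~\ref{lem:limit}, applied to the constant sequence $L$, gives points $z_1,z_2,z_3\in P$ in one support set of $L$ with $\ell_j(z_j)\le0$ for all $j$. By Step 3 this support set lies in some $e_k$, so $\ell_k(z_k)=\frac13$, a contradiction.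
\end{proof}

\subsection{Zooming in on a segment}
It remains to produce a triangle from a segment $F$. We keep $F$ fixed and stretch the two transverse directions, at rates chosen so that the chord of $L$ at height $\varepsilon$ above the midpoint of $F$ gets height one and length one. This normalization keeps the limit from flattening and from becoming infinitely wide. The part of $L$ that survives at bounded height comes from points near $F$, so it lies in the slab over $F$; the rest escapes vertically to infinity, and $\Theta_h$ collects it at height one. The vertical half-strip over $F$ becomes a triangle.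

\begin{lemma}\label{lem:zoom}
If a convex body $L\subset\mathbb R^3$ has a support set that is a segment, then some degeneration of $L$ has a plane section that is a triangle.
\end{lemma}

\begin{proof}
Let $F=L\cap S$ be the segment, with $S$ a supporting plane. Take affine coordinates $(t,x,h)$ with the origin at one endpoint of $F$, the first basis vector pointing to the other endpoint, the second one parallel to $S$, and the third one pointing from the midpoint of $F$ to an interior point of $L$. Then
\[
F=\{(t,0,0):0\le t\le1\},\qquad S=\{h=0\},\qquad L\subset\{h\ge0\},\qquad(\tfrac12,0,1)\in\operatorname{int}L .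
\]
Let $R$ be such that $|t-\frac12|\le R$ on $L$. For $0<\varepsilon\le\frac12$ the point $(\frac12,0,\varepsilon)$ is interior to $L$, so $\{x:(\frac12,x,\varepsilon)\in L\}=[-\alpha_\varepsilon,\beta_\varepsilon]$ with $\alpha_\varepsilon,\beta_\varepsilon>0$. Put $\delta_\varepsilon=\alpha_\varepsilon+\beta_\varepsilon$, let $L_\varepsilon$ be the image of $L$ under $(t,x,h)\mapsto(t,x/\delta_\varepsilon,h/\varepsilon)$, and let $\Theta=\Theta_h$, with $\Theta(t,x,h)=(t,x,h)/(1+h)=(t',x',h')$. The composition of the two maps is admissible for $L$.

\emph{Boundedness.} Let $(\frac12,x,h)\in L$. If $h\ge\varepsilon$, the segment from this point to $(\frac12,0,0)$ contains $(\frac12,\varepsilon x/h,\varepsilon)$, so $|x|\le\delta_\varepsilon h/\varepsilon$. If $h\le\varepsilon$, the segment to $(\frac12,0,1)$ contains $(\frac12,\frac{1-\varepsilon}{1-h}x,\varepsilon)$, and $\frac{1-\varepsilon}{1-h}\ge\frac12$, so $|x|\le2\delta_\varepsilon$. After rescaling, $|x|\le2+h$ for all $(\frac12,x,h)\in L_\varepsilon$. Now let $(t,x,h)\in L_\varepsilon$ be arbitrary; note that $F\subset L_\varepsilon$. If $t\le\frac12$, the segment to $(1,0,0)$ contains $(\frac12,sx,sh)$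 with $s=\frac1{2(1-t)}$; if $t\ge\frac12$, the segment to $(0,0,0)$ contains $(\frac12,sx,sh)$ with $s=\frac1{2t}$. In both cases $1/s\le1+2R$, and $s|x|\le2+sh$ gives $|x|\le2+4R+h$. Hence on $\Theta(L_\varepsilon)$ we have $|t'|\le\frac12+R$, $|x'|\le2+4R$ and $0\le h'<1$. By Blaschke's theorem there are $\varepsilon_n\to0$ such that $\Theta(L_{\varepsilon_n})$ converges to a compact convex set $L'$ and $\alpha_{\varepsilon_n}/\delta_{\varepsilon_n}$ converges to some $\nu\in[0,1]$.

\emph{$L'$ has interior points.} It contains $(0,0,0)$ and $(1,0,0)$, which are fixed by all maps involved, and $(0,0,1)=\lim\Theta(\frac12,0,1/\varepsilon_n)$; so it contains the triangle $\Delta$ with these vertices, in the plane $P=\{x'=0\}$. The endpoints of the normalizing chord become $\Theta(\frac12,-\alpha_\varepsilon/\delta_\varepsilon,1)$ and $\Theta(\frac12,\beta_\varepsilon/\delta_\varepsilon,1)$, with limits $(\frac14,-\frac\nu2,\frac12)$ and $(\frac14,\frac{1-\nu}2,\frac12)$ in $L'$. At least one of them is not in $P$. So $L'$ is a convex body, and a degeneration of $L$.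

\emph{The section.} We show that $L'$ lies in the prism $\{t'\ge0,\ h'\ge0,\ t'+h'\le1\}$, whose intersection with $P$ is $\Delta$; then $P\cap L'=\Delta$. Let $(t',x',h')=\lim\Theta(t_n,x_n,h_n)$ with $(t_n,x_n,h_n)\in L_{\varepsilon_n}$. If $h_n\to\infty$ along a subsequence, then $t'=0$ and $h'=1$, since $t_n$ is bounded. Otherwise $h_n$ is bounded, and along a subsequence $h_n\to h\ge0$ while the points $(t_n,\delta_{\varepsilon_n}x_n,\varepsilon_nh_n)\in L$ converge to a point of $L$ with last coordinate $0$. This point lies in $L\cap S=F$, which is where we use that $F$ is the whole support set, so $t_n\to t\in[0,1]$. Then $t'=\frac t{1+h}\ge0$, $h'=\frac h{1+h}\ge0$ and $t'+h'=\frac{t+h}{1+h}\le1$.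
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $K\subset\mathbb S^3$ be a convex body, $C$ its cone and $L$ a section of $C^*$ as in Proposition~\ref{prop:IJ}, so $I_{\mathbb S^3}(K)=J(L)\ge4$ by Lemma~\ref{lem:lower}. If all support sets of $L$ are points, then $J(L)=4$ by Lemma~\ref{lem:points}. If one of them is a facet, then $J(L)\le4$ by Corollary~\ref{cor:facet}. Otherwise one of them is a segment, Lemma~\ref{lem:zoom} gives a degeneration $L'$ with a triangular section, and $J(L)\le J(L')\le4$ by Lemmas~\ref{lem:degen} and~\ref{lem:triangle}.
\end{proof}

The dimension enters in Lemma~\ref{lem:triangle}: in Step 2, where a support set that contains a segment and is not a facet must be a segment, and in Step 3, where the normal cone at a point that is not a corner is planar, so that its rays are linearly ordered. Neither conclusion is available for bodies in $\mathbb R^4$.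

\begin{thebibliography}{1}
\bibitem{BL} K\'aroly Bezdek and Zsolt L\'angi, \emph{From spherical to Euclidean illumination}, arXiv:1909.11884 (2019).
\end{thebibliography}
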